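\title{A direct product of two finitely generated infinite groups\\ with a generic action on the Cantor space}

\begin{abstract}
A countable group has the strong topological Rokhlin property (STRP) if the space of its continuous actions on the Cantor space has a comeager conjugacy class. We show that a direct product of two finitely generated infinite groups can have the STRP. The examples have the form $(L_A*\mathbb Z*M)\times K$, where $M$ is any finitely generated group, $K$ is any finitely generated nonamenable group, and $L_A$ is a $2$-generated group whose word problem stores a suitably constructed set $A$ of positive integers; for fixed $M$ and $K$ there are $2^{\aleph_0}$ of them. Two complementary results delimit the phenomenon: a product of two finitely generated infinite recursively presented groups never has the STRP, and neither does a product of two finitely generated nonamenable groups whose word problem has total enumeration degree.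
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathcal C$ be the Cantor space and let $\operatorname{Homeo}(\mathcal C)$ be its homeomorphism group with the topology of uniform convergence; this is a Polish group. For a countable group $G$, let $\operatorname{Act}(G)$ be the set of homomorphisms $\alpha\colon G\to\operatorname{Homeo}(\mathcal C)$, that is, of continuous actions of $G$ on $\mathcal C$. It is a closed subset of $\operatorname{Homeo}(\mathcal C)^G$ with the product topology, hence a Polish space: two actions are close when finitely many prescribed elements of $G$ act by uniformly close homeomorphisms. The group $\operatorname{Homeo}(\mathcal C)$ acts continuously on $\operatorname{Act}(G)$ by $(\varphi\cdot\alpha)(g)=\varphi\alpha(g)\varphi^{-1}$, and the orbits are the topological conjugacy classes. The group $G$ has the \emph{strong topological Rokhlin property} (STRP) if some conjugacy class contains a dense $G_\delta$ set, equivalently, is comeager. Two comeager subsets of a Polish space meet, so there is at most one such class; when it exists, a conjugacy-invariant property holds for comeagerly many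 actions exactly when it holds for this one \emph{generic} action.

The group $\mathbb Z$ has the STRP (Kechris--Rosendal), and so do free products of finite and cyclic groups (Doucha). The groups $\mathbb Z^d$ with $d\ge2$ fail it (Hochman), and so do finitely generated virtually nilpotent groups that are not virtually cyclic (Doucha). The passage from $\mathbb Z$ to $\mathbb Z^2=\mathbb Z\times\mathbb Z$ suggests that two commuting infinite directions are what destroys the property, and leads to the following question from \cite{CV}.

\begin{quote}
\emph{Does every direct product $H\times K$ of two finitely generated infinite groups fail to have the STRP?}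
\end{quote}

There is a good reason to guess that it does. As we shall see, the STRP forces every nonempty system of local rules on $G$ to have a solution that is singled out by finitely many data. On a product of two infinite groups local rules can draw copies of the grid $\mathbb Z^2$ and tile them, and there are tile sets all of whose tilings are noncomputable. Theorem~\ref{thm:B} below turns this into a proof when $H$ and $K$ are recursively presented. The argument has a loophole, however: the finitely many data single out a solution only \emph{relative to the word problem of $G$}, and a word problem can store a great deal of information. We build groups whose word problem stores a solution to every solvable system of local rules on the group itself, and the answer to the question is no.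

\subsection*{The groups $L_A$}
Write $\mathbb N=\{0,1,\dots\}$ and $\mathbb N_+=\{1,2,\dots\}$, and let $A\subseteq\mathbb N_+$. Let $V$ be the $\mathbb F_2$-vector space with basis $(e_i)_{i\in\mathbb Z}$ and $U_A$ the one with basis $(\zeta_d)_{d\in\mathbb N_+\setminus A}$; put $\zeta_d=0$ for $d\in A$. Let $\omega\colon V\times V\to U_A$ be the bilinear map with $\omega(e_i,e_j)=\zeta_{j-i}$ for $j>i$ and $\omega(e_i,e_j)=0$ for $j\le i$. The set $N_A=V\times U_A$ with the product
\[
(v,u)(v',u')=(v+v',\,u+u'+\omega(v,v'))
\]
is a group: associativity is the identity $\omega(v,v')+\omega(v+v',v'')=\omega(v',v'')+\omega(v,v'+v'')$, and the inverse of $(v,u)$ is $(v,u+\omega(v,v))$. The subgroup $U_A$ is central, and comparing the products of two elements in both orders gives $[(v,u),(v',u')]=(0,\omega(v,v')+\omega(v',v))$. The map $e_i\mapsto e_{i+1}$ preserves $\omega$, so together with the identity on $U_A$ it is an automorphism of $N_A$. Let $L_A=N_A\rtimes\langle t\rangle$ be the semidirect product with the infinite cyclic group acting by this automorphism, and let $b=(e_0,0)$. Then $t^ibt^{-i}=(e_i,0)$, and the word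
\[
r_d=[b,\,t^dbt^{-d}]\qquad(d\in\mathbb N_+)
\]
evaluates to $(0,\omega(e_0,e_d)+\omega(e_d,e_0))=\zeta_d$. Hence $b$ and $t$ generate $L_A$; the word $r_d$ is trivial in $L_A$ if $d\in A$ and has order $2$ if $d\notin A$. The map $U_\emptyset\to U_A$, $\zeta_d\mapsto\zeta_d$, induces a surjection $L_\emptyset\to L_A$ whose kernel is the central subgroup spanned by the $\zeta_d$ with $d\in A$, so that
\begin{equation}\label{eq:quotient}
L_A=L_\emptyset/\langle r_d: d\in A\rangle .
\end{equation}
For $A=\mathbb N_+$ we have $N_A=V$, and $L_A$ is the lamplighter group $(\mathbb Z/2)\wr\mathbb Z$. In general $L_A$ is a central extension of the lamplighter group in which the relations $r_d=1$ can be switched on independently of each other.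

\begin{theorem}\label{thm:A}
Let $M$ be a finitely generated group (possibly trivial) and $K$ a finitely generated nonamenable group. There is a set $A\subseteq\mathbb N_+$ such that $G=(L_A*\mathbb Z*M)\times K$ has the STRP. For fixed $M$ and $K$ one obtains $2^{\aleph_0}$ pairwise non-isomorphic such groups $G$.
\end{theorem}

With $M$ trivial and $K=F_2$, the group $(L_A*\mathbb Z)\times F_2$ is a product of two finitely generated infinite groups that has the STRP.

\subsection*{Limits of the phenomenon}
For a finitely generated group $G$ fix a finite alphabet mapped to a generating set of $G$. Let $F$ be the free group on the alphabet, $q\colon F\to G$ the quotient map, and $R_G=\ker q$ the \emph{word problem}. The group is \emph{recursively presented} if $R_G$ is computably enumerable (c.e.); equivalently, if $R_G$ is the normal closure of a c.e.\ set. Elements of $F$, of $\mathbb Z^2$, of $\mathbb N\times\mathbb N$ and other finite objects are identified with natural numbers through fixed computable codings, bijective in the case of $\mathbb N\times\mathbb N$. For a c.e.\ set $\Psi$ of pairs $(n,D)$, with $n\in\mathbb N$ and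 $D\subset\mathbb N$ finite, and for $R\subseteq\mathbb N$, put
\[
\Psi(R)=\{n:\ (n,D)\in\Psi\text{ for some }D\subseteq R\}.
\]
A set $B$ is \emph{enumeration reducible} to $R$, written $B\le_eR$, if $B=\Psi(R)$ for some such $\Psi$. Thus $B$ can be listed by someone who is told, in any order, the elements of $R$ but is never told that a number is \emph{not} in $R$. We write $B\equiv_eR$ if $B\le_e R$ and $R\le_eB$; the classes are the enumeration degrees. The degree of $R_G$ does not depend on the generating alphabet (Section~\ref{sec:obstruction}). A degree is \emph{total} if it contains the graph of a function $f\colon\mathbb N\to\mathbb N$.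

A \emph{Wang tile} is a quadruple of colors, called left, right, bottom and top. A \emph{tiling} by a set $\mathcal W$ of tiles is a map $\theta\colon\mathbb Z^2\to\mathcal W$ such that the right color of $\theta(n,m)$ is the left color of $\theta(n+1,m)$ and the top color of $\theta(n,m)$ is the bottom color of $\theta(n,m+1)$.

\begin{theorem}\label{thm:B}
Let $H,K$ be finitely generated infinite groups. If $G=H\times K$ has the STRP, then every finite Wang tile set that tiles $\mathbb Z^2$ has a tiling $\theta$ with $\operatorname{graph}(\theta)\le_eR_G$. Consequently, if $H$ and $K$ are recursively presented (for instance finitely presented), then $H\times K$ fails the STRP.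
\end{theorem}

\begin{theorem}\label{thm:C}
Let $H,K$ be finitely generated nonamenable groups and $G=H\times K$. If $R_G$ has total enumeration degree, then $G$ fails the STRP.
\end{theorem}

\begin{remark}
These theorems say what the set $A$ of Theorem~\ref{thm:A} cannot be. Multiplication in $L_\emptyset$ is computable on the normal forms $(v,u)t^k$, so $L_\emptyset$ is recursively presented, and by \eqref{eq:quotient} so is $L_A$ when $A$ is c.e. Free and direct products of recursively presented groups are recursively presented. Hence, if $M$ and $K$ are recursively presented, Theorem~\ref{thm:B} shows that $A$ is not c.e. In all cases both factors in Theorem~\ref{thm:A} are nonamenable, so Theorem~\ref{thm:C} shows that the word problem of $G$ has non-total degree: the examples depend on the difference between listing $R_G$ and deciding it.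
\end{remark}

Section~\ref{sec:criterion} translates the STRP into a property of subshifts. Section~\ref{sec:obstruction} measures the complexity of the subshifts that this property provides and proves Theorem~\ref{thm:B}. Section~\ref{sec:simulation} shows that on a product of two nonamenable groups finitely many local rules can attach an infinite sequence to every group element and run a Turing machine on it. Section~\ref{sec:A} constructs $A$ and proves Theorem~\ref{thm:A}, and Section~\ref{sec:C} proves Theorem~\ref{thm:C}. The proof of Theorem~\ref{thm:A} does not use Theorems~\ref{thm:B} and~\ref{thm:C}.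

\section{Subshifts and a criterion for the STRP}\label{sec:criterion}

\subsection{Projectively isolated subshifts}
Let $G$ be a countable group. Alphabets are finite and nonempty. For an alphabet $\Sigma$, the group $G$ acts on the compact space $\Sigma^G$ by $(hx)(g)=x(h^{-1}g)$, and a \emph{subshift} is a nonempty closed invariant subset. A map $\pi\colon\Gamma\to\Sigma$ of alphabets is applied coordinatewise and sends subshifts to subshifts. For a subshift $W$ and a finite set $E\subseteq G$ containing $1$ (a \emph{window}) put $W_E=\{w|_E:w\in W\}$. Since $w(ge)=(g^{-1}w)(e)$, this is also the set of all patterns $(w(ge))_{e\in E}$ with $g\in G$ and $w\in W$. Two subshifts with $W_E=W'_E$ for all windows $E$ are equal, because both are closed. For $Q\subseteq\Sigma^E$ let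
\[
\mathcal U_\Sigma(E,Q)=\{W\subseteq\Sigma^G\text{ subshift}:\ W_E=Q\},\qquad
Z(E,Q)=\{x\in\Sigma^G:\ (x(ge))_{e\in E}\in Q\ \text{ for all }g\in G\}.
\]
The first set collects the subshifts that look alike through the window $E$. A set of the second form is a \emph{subshift of finite type} (SFT). A rule with a finite window is also a rule with any larger window, so finitely many such rules define an SFT. We use two immediate facts.
\begin{itemize}
\item[(S1)] Every $W\in\mathcal U_\Sigma(E,Q)$ is contained in $Z(E,Q)$. Hence, if $\mathcal U_\Sigma(E,Q)\neq\emptyset$, then $Z(E,Q)$ is its largest member.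
\item[(S2)] If $Z=Z(E,Q_0)\ne\emptyset$, then $Z\in\mathcal U_\Sigma(E,Z_E)$, and every member of $\mathcal U_\Sigma(E,Z_E)$ is contained in $Z$, since $Z_E\subseteq Q_0$.
\end{itemize}

\begin{definition}
A subshift $X\subseteq\Sigma^G$ is \emph{projectively isolated} if there are an alphabet $\Gamma$, a map $\pi\colon\Gamma\to\Sigma$, a window $E'$ and a set $Q'\subseteq\Gamma^{E'}$ such that $\mathcal U_\Gamma(E',Q')\ne\emptyset$ and $\pi(W)=X$ for every $W\in\mathcal U_\Gamma(E',Q')$. We call $(\Gamma,\pi,E',Q')$ a \emph{witness}. The group $G$ has \emph{property} (D) if every nonempty set $\mathcal U_\Sigma(E,Q)$ contains a projectively isolated subshift.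
\end{definition}

The following is essentially Doucha's criterion; we give a full proof in Section~\ref{sub:criterion}.

\begin{proposition}\label{prop:criterion}
A countable group has the STRP if and only if it has property \textup{(D)}.
\end{proposition}

If $G$ is finite, the window $E'=G$ shows every subshift completely, so every subshift is projectively isolated with $\pi=\mathrm{id}$, and $G$ has the STRP. The next example shows why the extension $\pi$ is allowed, and it is the model for all that we do in Section~\ref{sec:A}.

\begin{example}\label{ex:sunny}
Let $G=\mathbb Z$ and let $X\subset\{0,1\}^{\mathbb Z}$ consist of the sequences with at most one symbol $1$. It is the orbit closure of the point $x$ with a single $1$ at the origin. No window $E$ determines $X$: adding the orbit of the periodic sequence with $1$'s at the multiples of a number larger than the diameter of $E$ does not change $X_E$. Now let $\Gamma=\{\mathsf L,\mathsf s,\mathsf R\}$, $\pi(\mathsf s)=1$, $\pi(\mathsf L)=\pi(\mathsf R)=0$, $E'=\{0,1\}$ and $Q'=\{\mathsf{LL},\mathsf{Ls},\mathsf{sR},\mathsf{RR}\}$. The SFT $Z(E',Q')$ consists of the two constant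 sequences of $\mathsf L$'s and of $\mathsf R$'s and the shifts of $\cdots\mathsf{LLsRR}\cdots$. If $W\in\mathcal U_\Gamma(E',Q')$, then $\pi(W)\subseteq X$ by (S1). Moreover the symbol $\mathsf s$ occurs in $W$, and the only point of the SFT with $\mathsf s$ at the origin projects to $x$. So $x\in\pi(W)$ and $\pi(W)=X$.
\end{example}

What made the example work is a symbol whose presence at the origin determines the whole projected point.

\begin{definition}
A point $x\in\Sigma^G$ is \emph{pinned} if there are an SFT $Z\subseteq\Gamma^G$, a map $\pi\colon\Gamma\to\Sigma$ and a symbol $\mathsf s\in\Gamma$ such that $\pi(Z)\subseteq\overline{Gx}$, some $z\in Z$ has $z(1)=\mathsf s$, and every $z\in Z$ with $z(1)=\mathsf s$ has $\pi(z)=x$.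
\end{definition}

\begin{lemma}\label{lem:pinned}
Let $G$ be finitely generated and let $x_1,\dots,x_k\in\Sigma^G$ be pinned. Then $Y=\overline{Gx_1}\cup\dots\cup\overline{Gx_k}$ is projectively isolated.
\end{lemma}

\begin{proof}
Let $Z_i=Z(E_i,Q_i)\subseteq\Gamma_i^G$, $\pi_i$ and $\mathsf s_i$ pin $x_i$, with the $\Gamma_i$ pairwise disjoint. Let $\Gamma=\bigsqcup_i\Gamma_i$, let $\pi\colon\Gamma\to\Sigma$ extend all $\pi_i$, and let $Z=\bigcup_iZ_i$. Let $E'$ be the union of all $E_i$ and a finite generating set $S$ of $G$, and let $Q_0\subseteq\Gamma^{E'}$ be the set of patterns all of whose symbols lie in one $\Gamma_i$ and whose restriction to $E_i$ lies in $Q_i$ for this $i$. Then $Z=Z(E',Q_0)$: in a point of the right side the symbols at $g$ and $gs$ lie in the same $\Gamma_i$ for all $g\in G$ and $s\in S$, so $i$ is the same everywhere. This is where finite generation is used.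

Put $Q'=Z_{E'}$ and let $W\in\mathcal U_\Gamma(E',Q')$; by (S2) such $W$ exist and $W\subseteq Z$, so $\pi(W)\subseteq Y$. For each $i$ some pattern in $Q'=W_{E'}$ has the symbol $\mathsf s_i$ at $1$, so some $w\in W$ has $w(1)=\mathsf s_i$. Then $w\in Z_i$ and $\pi(w)=x_i$. As $\pi(W)$ is closed and invariant, it contains $\overline{Gx_i}$. Hence $\pi(W)=Y$.
\end{proof}

\subsection{Proof of the criterion}\label{sub:criterion}
A \emph{coloring} is a continuous map $c$ from $\mathcal C$ to an alphabet $\Sigma$. An action $\alpha$ observed through $c$ gives a subshift: the map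
\[
\Phi_{\alpha,c}\colon\mathcal C\to\Sigma^G,\qquad\Phi_{\alpha,c}(y)(g)=c(\alpha(g)^{-1}y),
\]
is continuous and satisfies $\Phi_{\alpha,c}(\alpha(h)y)=h\Phi_{\alpha,c}(y)$, so its image $X(\alpha,c)$ is a subshift. For a window $E$ let
\[
\mathcal N(\alpha,c,E)=\{\beta\in\operatorname{Act}(G):\ c\circ\beta(g)^{-1}=c\circ\alpha(g)^{-1}\ \text{ for all }g\in E\}.
\]
These sets form an open neighborhood basis at $\alpha$. To see this, note that $c\psi^{-1}=c\varphi^{-1}$ means $\psi(P)=\varphi(P)$ for every fiber $P$ of $c$, and fix a metric on $\mathcal C$. If this holds and the sets $\varphi(P)$ have diameter less than $\varepsilon$, then $\psi$ is uniformly $\varepsilon$-close to $\varphi$. Conversely, if $\psi$ is uniformly closer to $\varphi$ than the least distance between two of the sets $\varphi(P)$, then $\psi(P)\subseteq\varphi(P)$ for all $P$, and equality holds because both families partition $\mathcal C$. In the same way the subgroups $\operatorname{St}(c)=\{\varphi:c\varphi=c\}$ are open and form a basis at the identity of $\operatorname{Homeo}(\mathcal C)$. A coloring $d$ \emph{refines} $c$ if $c=\rho d$ for a map $\rho$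 of alphabets; then $\mathcal N(\alpha,d,E)\subseteq\mathcal N(\alpha,c,E)$. Two colorings $c,c'$ have the common refinement $(c,c')$, so basic neighborhoods may always be taken with colorings that refine a given one. There are countably many clopen sets, hence countably many colorings with a given alphabet. We record:
\begin{itemize}
\item[(X1)] if $\beta\in\mathcal N(\alpha,c,E)$, then $\Phi_{\beta,c}(y)|_E=\Phi_{\alpha,c}(y)|_E$ for all $y$, so $X(\beta,c)_E=X(\alpha,c)_E$;
\item[(X2)] $X(\alpha,\rho d)=\rho(X(\alpha,d))$ and $X(\varphi\cdot\alpha,c)=X(\alpha,c\varphi)$;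
\item[(X3)] if $\beta\in\overline{\operatorname{St}(c)\cdot\alpha}$, then $X(\beta,c)=X(\alpha,c)$.
\end{itemize}
For (X3), each $\mathcal N(\beta,c,E)$ contains some $\varphi\cdot\alpha$ with $c\varphi=c$, and (X1), (X2) give $X(\beta,c)_E=X(\alpha,c)_E$ for every window $E$.

By (X1), a neighborhood of $\alpha$ fixes what $X(\cdot,d)$ shows through a window. The next lemma says that it fixes nothing else, even for subshifts on a finer alphabet.

\begin{lemma}\label{lem:realize}
Let $\alpha\in\operatorname{Act}(G)$, let $d\colon\mathcal C\to\Delta$ be a coloring, $E$ a window, $W\subseteq\Gamma^G$ a subshift and $\pi\colon\Gamma\to\Delta$ a map with $\pi(W)_E=X(\alpha,d)_E$. Then there are $\beta\in\mathcal N(\alpha,d,E)$ and a coloring $\tilde d\colon\mathcal C\to\Gamma$ with $\pi\tilde d=d$ and $X(\beta,\tilde d)=W$.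
\end{lemma}

\begin{proof}
The space $W\times\mathcal C$ is compact, metrizable, zero-dimensional and without isolated points, so it is a Cantor space, and so is every nonempty clopen subset of a Cantor space. For $p\in X(\alpha,d)_E$ the sets
\[
\{(w,\tau)\in W\times\mathcal C:\pi(w)|_E=p\}\qquad\text{and}\qquad\mathcal C_p=\{y\in\mathcal C:\Phi_{\alpha,d}(y)|_E=p\}
\]
are nonempty and clopen, and they partition $W\times\mathcal C$ and $\mathcal C$. Choose a homeomorphism from the first onto the second for each $p$, and let $\theta\colon W\times\mathcal C\to\mathcal C$ be the union of these maps. Put $\beta(g)\theta(w,\tau)=\theta(gw,\tau)$ and $\tilde d(\theta(w,\tau))=w(1)$. If $y=\theta(w,\tau)\in\mathcal C_p$, then $d(y)=p(1)=\pi(w(1))$ because $1\in E$; so $\pi\tilde d=d$. Next, $\Phi_{\beta,\tilde d}(y)(g)=(g^{-1}w)(1)=w(g)$, so $X(\beta,\tilde d)=W$. Finally, for $g\in E$ we get $d(\beta(g)^{-1}y)=\pi(w(g))=p(g)=d(\alpha(g)^{-1}y)$, so $\beta\in\mathcal N(\alpha,d,E)$.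
\end{proof}

For a generic action the converse of (X3) holds, over every countable group.

\begin{lemma}\label{lem:homogeneous}
There is a comeager set $\mathcal G_0\subseteq\operatorname{Act}(G)$ such that for all $\alpha\in\mathcal G_0$, all colorings $c$ and all $\beta\in\operatorname{Act}(G)$ with $X(\beta,c)=X(\alpha,c)$ we have $\beta\in\overline{\operatorname{St}(c)\cdot\alpha}$.
\end{lemma}

\begin{proof}
For a coloring $c\colon\mathcal C\to\Sigma$, a map $\rho\colon\Delta\to\Sigma$, a window $E$ and $Q\subseteq\Delta^E$, let $\mathcal T=\mathcal T(c,\rho,E,Q)$ be the set of actions $\alpha$ for which some coloring $d'\colon\mathcal C\to\Delta$ satisfies $\rho d'=c$ and $X(\alpha,d')_E=Q$. If $d'$ works for $\alpha$, it works for all of $\mathcal N(\alpha,d',E)$ by (X1). So $\mathcal T$ is open, and the union of $\mathcal T$ with the complement of $\overline{\mathcal T}$ is open and dense. Up to renaming symbols there are countably many data $(c,\rho,E,Q)$. Let $\mathcal G_0$ be the intersection of these dense open sets. An action in $\mathcal G_0$ belongs to every $\mathcal T$ to whose closure it belongs.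

Let $\alpha\in\mathcal G_0$ and $X(\beta,c)=X(\alpha,c)=X$. Take a basic neighborhood $\mathcal N(\beta,d,E)$ with $d\colon\mathcal C\to\Delta$ and $\rho d=c$, and put $W_0=X(\beta,d)$, $Q=(W_0)_E$ and $\mathcal T=\mathcal T(c,\rho,E,Q)$. We want to conjugate $\alpha$ into this neighborhood without moving $c$, and for this $\alpha$ needs a refinement of $c$ that imitates $d$, that is, $\alpha\in\mathcal T$.

It suffices to show $\alpha\in\overline{\mathcal T}$. Let $\mathcal N(\alpha,c_1,E_1)$ be a basic neighborhood with $c=\rho_1c_1$, and let $X_1=X(\alpha,c_1)$. By (X2), $\rho_1(X_1)=X=\rho(W_0)$, so the fiber product $W=\{(x,w)\in X_1\times W_0:\rho_1(x)=\rho(w)\}$ is a subshift that projects onto $X_1$ and onto $W_0$. Lemma~\ref{lem:realize}, applied to the first projection, gives $\alpha'\in\mathcal N(\alpha,c_1,E_1)$ and a coloring of the form $(c_1,d')$ with $X(\alpha',(c_1,d'))=W$. Reading points of $W$ at the coordinate $1$ gives $\rho d'=\rho_1c_1=c$, and (X2) gives $X(\alpha',d')=W_0$. So $\alpha'\in\mathcal T$.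

Let now $d'$ witness $\alpha\in\mathcal T$. For $p\in Q$ the clopen sets $\{y:\Phi_{\alpha,d'}(y)|_E=p\}$ and $\{y:\Phi_{\beta,d}(y)|_E=p\}$ are nonempty, and each family partitions $\mathcal C$. Let $\varphi$ be a homeomorphism mapping the first set onto the second for every $p$. Evaluating at $1\in E$ gives $d\varphi=d'$, so $c\varphi=\rho d'=c$. For $g\in E$ and $y$ in the second set of index $p$,
\[
d\bigl((\varphi\cdot\alpha)(g)^{-1}y\bigr)=d'\bigl(\alpha(g)^{-1}\varphi^{-1}y\bigr)=p(g)=d\bigl(\beta(g)^{-1}y\bigr).
\]
Thus $\varphi\in\operatorname{St}(c)$ and $\varphi\cdot\alpha\in\mathcal N(\beta,d,E)$.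
\end{proof}

With $c$ constant, the lemma says that every $\alpha\in\mathcal G_0$ has a dense class. What (D) adds is that the class is not meager.

\begin{proof}[Proof of Proposition~\ref{prop:criterion}]
Assume (D). For a coloring $c$ let $\mathcal O_c$ be the open set of actions in a neighborhood of which $X(\cdot,c)$ is constant. We show that $\mathcal O_c$ is dense. Take a basic set $\mathcal N(\alpha_0,d,E)$ with $d\colon\mathcal C\to\Delta$ and $c=\rho d$, and let $Q=X(\alpha_0,d)_E$. By (D) there is a projectively isolated $X\in\mathcal U_\Delta(E,Q)$, with witness $(\Gamma,\pi,E',Q')$. Pick $W\in\mathcal U_\Gamma(E',Q')$; then $\pi(W)_E=X_E=Q$. Lemma~\ref{lem:realize} gives $\beta\in\mathcal N(\alpha_0,d,E)$ and $\tilde d$ with $\pi\tilde d=d$ and $X(\beta,\tilde d)=W$. For $\beta'\in\mathcal N(\beta,\tilde d,E')$ we have $X(\beta',\tilde d)\in\mathcal U_\Gamma(E',Q')$ by (X1), so $X(\beta',d)=X$ and $X(\beta',c)=\rho(X)$ by (X2). Hence $\beta\in\mathcal O_c$.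

So the set $\mathcal G_0\cap\bigcap_c\mathcal O_c$ is comeager. Fix $\alpha$ in it, with class $O$, which is dense. By Lemma~\ref{lem:homogeneous} and $\alpha\in\mathcal O_c$, the closure of $\operatorname{St}(c)\cdot\alpha$ contains a neighborhood of $\alpha$, for every $c$. Suppose $O\subseteq\bigcup_nF_n$ with $F_n$ closed and nowhere dense. The closed sets $\{\varphi:\varphi\cdot\alpha\in F_n\}$ cover $\operatorname{Homeo}(\mathcal C)$, so by the Baire category theorem one of them contains a coset $\varphi\operatorname{St}(c)$. Then $\operatorname{St}(c)\cdot\alpha$ lies in the nowhere dense closed set $\varphi^{-1}\cdot F_n$, a contradiction. So $O$ is nonmeager. As a continuous image of a Polish space, $O$ is analytic and therefore has the Baire property: it differs from an open set by a meager set. Hence $O$ is comeager in a nonempty open set $\mathcal V$, and by invariance in each $\varphi\cdot\mathcal V$. The open set $\mathcal V^*=\bigcup_\varphi\varphi\cdot\mathcal V$ is a union of countably many of these sets, so $O$ is comeager in $\mathcal V^*$. Since $\mathcal V$ meets $O$, the set $\mathcal V^*$ contains $O$ and is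 dense. Thus $O$ is comeager.

Conversely, let $O$ be a comeager class and $W_0\in\mathcal U_\Sigma(E,Q)$. Identify $W_0\times\mathcal C$ with $\mathcal C$; the action $\beta_0(g)(w,\tau)=(gw,\tau)$ and the coloring $c(w,\tau)=w(1)$ satisfy $X(\beta_0,c)=W_0$. Pick $\alpha\in O\cap\mathcal N(\beta_0,c,E)$ and put $X=X(\alpha,c)$, a member of $\mathcal U_\Sigma(E,Q)$ by (X1). The coset $\varphi\operatorname{St}(c)$ is determined by the coloring $c\varphi^{-1}$, so $\operatorname{St}(c)$ has countable index, and $O$ is a countable union of translates of $\operatorname{St}(c)\cdot\alpha$. Hence $\operatorname{St}(c)\cdot\alpha$ is not nowhere dense, and its closure contains a basic set $\mathcal N(\gamma,\tilde c,E')$ with $\tilde c\colon\mathcal C\to\Gamma$ and $c=\pi\tilde c$. Let $Q'=X(\gamma,\tilde c)_{E'}$, so that $X(\gamma,\tilde c)\in\mathcal U_\Gamma(E',Q')$, and let $W\in\mathcal U_\Gamma(E',Q')$. Lemma~\ref{lem:realize}, applied to the identity map of $\Gamma$, gives $\beta\in\mathcal N(\gamma,\tilde c,E')$ with $X(\beta,\tilde c)=W$. By (X2) and (X3), $\pi(W)=X(\beta,c)=X$. So $(\Gamma,\pi,E',Q')$ is a witness for $X$.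
\end{proof}

\section{The complexity of projectively isolated subshifts}\label{sec:obstruction}

A witness is a finite object that determines an infinite one. In this section $G$ is finitely generated, with $F$, $q$ and $R_G$ as in the introduction, and we ask how much information besides the witness is needed to write down a point of the subshift. The answer is: a listing of $R_G$.

We first recall what we use about $\le_e$. For $f\colon\mathbb N\to\mathbb N$ let $\psi_i^f(n)$ be the output, if any, of the $i$th oracle Turing machine with oracle $f$ on input $n$; we write $f'\le_Tf$, and say that $f'$ is computable from $f$, if $f'=\psi_i^f$ for some $i$. For a finite partial function $\nu$, the expression $\psi_i^\nu(n)=a$ means that the machine halts with output $a$ having queried the oracle only in the domain of $\nu$ and received the values of $\nu$. Then $\psi_i^f(n)=a$ if and only if $\psi^\nu_i(n)=a$ for some finite $\nu\subseteq f$.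
\begin{itemize}
\item[(E1)] $R\subseteq R'$ implies $\Psi(R)\subseteq\Psi(R')$. Only countably many sets are $\le_eR$. If $R$ is c.e., so is $\Psi(R)$.
\item[(E2)] The relation $\le_e$ is transitive: if $B=\Psi(R)$ and $R=\Psi'(R')$, use the pairs $(n,D_1\cup\dots\cup D_k)$ with $(n,\{m_1,\dots,m_k\})\in\Psi$ and $(m_i,D_i)\in\Psi'$.
\item[(E3)] For functions $f,f'\colon\mathbb N\to\mathbb N$ we have $f'\le_Tf$ if and only if $\operatorname{graph}(f')\le_e\operatorname{graph}(f)$. If $f'=\psi_i^f$, use the pairs $((n,a),\operatorname{graph}(\nu))$ with $\psi_i^\nu(n)=a$. Conversely, the oracle $f$ decides $\operatorname{graph}(f)$, so it lists $\Psi(\operatorname{graph}(f))$, and $f'(n)$ is found by waiting for a pair $(n,a)$. In the same way a function with c.e.\ graph is computable.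
\item[(E4)] The degree of $R_G$ is an isomorphism invariant of $G$. If $q'\colon F'\to G$ is another presentation map, lift it to a homomorphism $\iota\colon F'\to F$ with $q\iota=q'$. Then $\iota$ is computable, and $u\in\ker q'$ if and only if $\iota(u)\in R_G$; the situation is symmetric.
\end{itemize}

Algorithms handle words, not elements of $G$, so we pull configurations back to $F$. The map $z\mapsto z\circ q$ is a homeomorphism of $\Gamma^G$ onto the closed set of those $\tilde z\in\Gamma^F$ with $\tilde z(ur)=\tilde z(u)$ for all $u\in F$ and $r\in R_G$. A pattern $\eta\in\Gamma^U$ with $U\subset F$ finite \emph{occurs} in $\tilde z\in\Gamma^F$ if there is $v\in F$ with $\tilde z(vu)=\eta(u)$ for all $u\in U$. A \emph{condition} on points of $\Gamma^F$ is a finite set $U\subset F$ together with a set of allowed patterns in $\Gamma^U$.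

\begin{lemma}\label{lem:empty}
Let $(\mathcal K_n)_{n\in\mathbb N}$ be a uniformly c.e.\ family of sets of conditions on points of $\Gamma^F$. Then the set of $n$ such that no $z\in\Gamma^G$ has $z\circ q$ satisfying all of $\mathcal K_n$ is $\le_eR_G$.
\end{lemma}

\begin{proof}
Let $\Psi$ be the set of pairs $(n,D)$, with $D\subset F$ finite, for which there are finite sets $U_0\subset F$ and $\mathcal K\subseteq\mathcal K_n$ such that no $\tilde z\in\Gamma^F$ satisfies $\mathcal K$ and the equations $\tilde z(ur)=\tilde z(u)$ for $u\in U_0$, $r\in D$. Given $U_0,\mathcal K,D$, this concerns finitely many coordinates and is decidable, so $\Psi$ is c.e. If $(n,D)\in\Psi$ and $D\subseteq R_G$, then no $z\circ q$ satisfies $\mathcal K_n$. Conversely, if no $z\circ q$ satisfies $\mathcal K_n$, then $\mathcal K_n$ and the equations with $u\in F$, $r\in R_G$ define clopen subsets of $\Gamma^F$ with empty intersection, and by compactness finitely many of them have empty intersection.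
\end{proof}

\begin{lemma}\label{lem:point}
Let $X\subseteq\Sigma^G$ be projectively isolated and let $\mathcal L$ be the set of patterns that occur in $x\circ q$ for some $x\in X$. Then $\mathcal L$ and its complement are $\le_eR_G$, and some $x\in X$ has $\operatorname{graph}(x\circ q)\le_eR_G$.
\end{lemma}

\begin{proof}
Let $(\Gamma,\pi,E',Q')$ be a witness and $Z'=Z(E',Q')$. By (S1), $Z'\in\mathcal U_\Gamma(E',Q')$, so $\pi(Z')=X$. Choose a word $\tilde e\in F$ over each $e\in E'$. Membership of $z$ in $Z'$ is expressed on $\tilde z=z\circ q$ by the computable list of conditions $(\tilde z(u\tilde e))_{e\in E'}\in Q'$, $u\in F$. By invariance of $X$, a pattern $\eta\in\Sigma^U$ is in $\mathcal L$ if and only if $(x\circ q)|_U=\eta$ for some $x\in X$. So $\eta\notin\mathcal L$ if and only if no $z\in Z'$ has $(\pi(z)\circ q)|_U=\eta$, and Lemma~\ref{lem:empty} shows that the complement of $\mathcal L$ is $\le_eR_G$.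

So far we used only that $X$ is the image of an SFT. Isolation lets us turn the presence of a pattern into an emptiness statement as well: forbidding a pattern of $\mathcal L$ must be visible in the window $E'$. Let $Z'_\eta$ be the closed invariant set of $z\in Z'$ such that $\eta$ does not occur in $\pi(z)\circ q$. If $\eta\notin\mathcal L$, then $Z'_\eta=Z'$, and every $p'\in Q'$ is $z|_{E'}$ for some $z\in Z'_\eta$. If $\eta\in\mathcal L$, some $p'\in Q'$ is not of this form; otherwise $Z'_\eta\in\mathcal U_\Gamma(E',Q')$ and $\pi(Z'_\eta)=X$, although $\eta$ occurs in no point of $\pi(Z'_\eta)\circ q$. Hence $\eta\in\mathcal L$ if and only if for some $p'\in Q'$ no $z\in Z'_\eta$ has $z|_{E'}=p'$. Non-occurrence of $\eta$ is a computable list of conditions, one for each $v\in F$, so Lemma~\ref{lem:empty}, applied to the pairs $(\eta,p')$, gives $\mathcal L\le_eR_G$.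

Listing $\mathcal L$ and its complement lists the graph of the indicator function $\chi_{\mathcal L}$, so $\operatorname{graph}(\chi_{\mathcal L})\le_eR_G$. Enumerate $F=\{u_0,u_1,\dots\}$ computably and define $\tilde x(u_0),\tilde x(u_1),\dots$ in turn, taking each time the first symbol that keeps $\tilde x|_{\{u_0,\dots,u_n\}}$ in $\mathcal L$. Such a symbol exists because a pattern in $\mathcal L$ is a restriction of some $x\circ q$. Then $\tilde x\le_T\chi_{\mathcal L}$, and $\tilde x$ is a limit of points of the compact set $\{x\circ q:x\in X\}$, so $\tilde x=x\circ q$ with $x\in X$. By (E3) and (E2), $\operatorname{graph}(x\circ q)\le_eR_G$.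
\end{proof}

\begin{corollary}\label{cor:point}
If a finitely generated group $G$ has the STRP, then every nonempty SFT $Z$ over $G$ contains a point $x$ with $\operatorname{graph}(x\circ q)\le_eR_G$.
\end{corollary}

\begin{proof}
Let $Z=Z(E,Q_0)$. By (S2) and Proposition~\ref{prop:criterion}, the set $\mathcal U_\Sigma(E,Z_E)$, with $\Sigma$ the alphabet of $Z$, contains a projectively isolated $X$, and $X\subseteq Z$. Apply Lemma~\ref{lem:point}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
We need an SFT over $G$ from each point of which a tiling can be computed. The groups $H$ and $K$ need not contain $\mathbb Z$, so the SFT has to choose its own horizontal and vertical directions. By a theorem of Seward \cite{Seward}, every finitely generated infinite group $H$ admits a translation-like action of $\mathbb Z$, that is, a free action on the set $H$ in which each element of $\mathbb Z$ moves points a bounded distance in the word metric $|h^{-1}h'|$. Looking at the generator of $\mathbb Z$, we obtain a finite set $J_H\subset H$ and a map $\sigma\colon H\to J_H$ such that $\hat\sigma(h)=h\sigma(h)$ is a bijection of $H$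 without finite orbits; likewise $J_K\subset K$, $\tau\colon K\to J_K$ and $\hat\tau$.

Let $\mathcal W$ tile $\mathbb Z^2$. View $H$ and $K$ as subgroups of $G$, and let $Z$ be the set of configurations $(\sigma,\tau,\theta)\colon G\to J_H\times J_K\times\mathcal W$ such that, for all $g\in G$:
\begin{itemize}
\item $\sigma(gs)=\sigma(g)$ for the generators $s$ of $K$, and $\tau(gs)=\tau(g)$ for the generators $s$ of $H$;
\item exactly one $\gamma\in J_H$ has $\sigma(g\gamma^{-1})=\gamma$, and exactly one $\gamma\in J_K$ has $\tau(g\gamma^{-1})=\gamma$;
\item the right color of $\theta(g)$ is the left color of $\theta(g\sigma(g))$, and the top color of $\theta(g)$ is the bottom color of $\theta(g\tau(g))$.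
\end{itemize}
All rules have finite windows, so $Z$ is an SFT. The first rule makes $\sigma$ a function on $H$ and $\tau$ a function on $K$. The second says that every point has exactly one preimage under $\hat\sigma$, and under $\hat\tau$, so these maps are bijections. By the third, $\theta_0(n,m)=\theta(\hat\sigma^n(1),\hat\tau^m(1))$ is a tiling of $\mathbb Z^2$, whether or not the orbits are finite. The SFT is nonempty, and here we use that $H$ and $K$ are infinite: for $\sigma,\tau$ as given by Seward's theorem, $(n,m)\mapsto(\hat\sigma^n(h),\hat\tau^m(k))$ is a bijection of $\mathbb Z^2$ onto a product of two orbits, these products partition $G$, and we copy a tiling onto each.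

Suppose that $G$ has the STRP and take $x=(\sigma,\tau,\theta)\in Z$ as in Corollary~\ref{cor:point}. Choose a word $\tilde\gamma\in F$ over each $\gamma\in J_H\cup J_K$. If $u$ is a word for $(h,k)$, then $u\tilde\gamma$ with $\gamma=\sigma(q(u))$ is a word for $(\hat\sigma(h),k)$, and $u\tilde\gamma^{-1}$, with $\gamma\in J_H$ the unique element satisfying $\sigma(q(u\tilde\gamma^{-1}))=\gamma$, is a word for $(\hat\sigma^{-1}(h),k)$; the same holds for $\tau$, $J_K$ and the second coordinate. So $\theta_0\le_Tx\circ q$, and $\operatorname{graph}(\theta_0)\le_eR_G$ by (E3) and (E2).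

If $H$ and $K$ are recursively presented, then $R_G$ is c.e., so $\theta_0$ is computable by (E1) and (E3). Myers \cite{Myers} gave a finite tile set that tiles the plane but has no computable tiling; for this tile set we obtain a contradiction.
\end{proof}

\section{Simulation on products of nonamenable groups}\label{sec:simulation}

To pin a point of $\Sigma^G$, an SFT must check infinitely many constraints at every $g\in G$ with finitely many local rules. It is easier to allow first the infinite alphabet $\Lambda^{\mathbb N}$ and constraints checked by an algorithm, and then to simulate such systems by SFTs.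

Let $\Lambda$ be an alphabet. A set $\mathcal D\subseteq\Lambda^{\mathbb N}$ is \emph{effectively closed} if there is a c.e.\ set of finite words such that $\mathcal D$ consists of the sequences having none of these words as a prefix. If $\mathcal D$ is defined by a c.e.\ family of conditions, each given explicitly in terms of finitely many coordinates, then it is effectively closed: list the words that are long enough to show that one of the conditions fails. We identify $\Lambda_1^{\mathbb N}\times\Lambda_2^{\mathbb N}$ with $(\Lambda_1\times\Lambda_2)^{\mathbb N}$ and $(\Lambda^{\mathbb N})^S$ with $(\Lambda^S)^{\mathbb N}$. The group $G$ acts on $(\Lambda^{\mathbb N})^G$ by the shift, as for finite alphabets.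

\begin{proposition}\label{prop:simulation}
Let $G=H\times K$ with $H,K$ finitely generated and nonamenable. Let $S_H,S_K$ be finite sets of letters mapped to generating sets of $H$ and $K$, put $S_H^1=S_H\sqcup\{1\}$ and $S_K^1=S_K\sqcup\{1\}$, and write $gs$ for the product of $g$ with the image of $s$. Let $\mathcal D_H\subseteq(\Lambda^{\mathbb N})^{S_H^1}$ and $\mathcal D_K\subseteq(\Lambda^{\mathbb N})^{S_K^1}$ be effectively closed and let
\[
\Omega=\{\xi\in(\Lambda^{\mathbb N})^G:\ (\xi(gs))_{s\in S_H^1}\in\mathcal D_H\ \text{ and }\ (\xi(gs))_{s\in S_K^1}\in\mathcal D_K\ \text{ for all }g\in G\}.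
\]
If $\Omega\ne\emptyset$, there are an SFT $Z$ over $G$ and a continuous equivariant surjection $\Theta\colon Z\to\Omega$. Moreover, the sequence $\Theta(z)(1)$ is computable from $z\circ q$.
\end{proposition}

Two things are needed: room to store a sequence and to run a computation for each $g\in G$, without collisions between different $g$; and local rules that describe the computation. Nonamenability provides the room in the form of a private ray for each element of $H$ and of $K$. A product of two rays is a quadrant $\mathbb N^2$, on which we draw the space--time diagram of a Turing machine.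

\subsection{Branchings and rays}
Let $J\subset H$ be finite. A map $j=(\sigma,\lambda)\colon H\to J\times\{0,1,2\}$ is a \emph{branching} if for all $h\in H$ and $i\in\{0,1\}$ exactly one $\gamma\in J$ has $j(h\gamma^{-1})=(\gamma,i)$. We put $h^{(i)}=h\gamma^{-1}$ for this $\gamma$, and $\hat\sigma(h)=h\sigma(h)$. Thus $h^{(i)}$ is the unique element with parent $\hat\sigma(h^{(i)})=h$ and label $\lambda(h^{(i)})=i$: every element has two children at bounded distance, and the label $2$ marks the elements that are nobody's child. Being a branching is a rule with a finite window.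

\begin{lemma}\label{lem:branching}
If $H$ is nonamenable, it has a branching for some finite $J\subset H$.
\end{lemma}

\begin{proof}
It suffices to find a finite $S\subset H$ and an injection $H\times\{0,1\}\to H$, $(h,i)\mapsto h^{(i)}$, with $h^{(i)}\in hS$. Indeed, put $J=S^{-1}$, $j(h^{(i)})=((h^{(i)})^{-1}h,i)$, and $\lambda=2$ with $\sigma$ arbitrary outside the image. If $j(h\gamma^{-1})=(\gamma,i)$ with $i\in\{0,1\}$, then $h\gamma^{-1}=h_1^{(i)}$ and $\gamma=(h_1^{(i)})^{-1}h_1$ for some $h_1$, so $h_1=h$, and $\gamma$ is unique.

F{\o}lner's theorem says that $H$ is amenable if and only if for every finite $S_0\subset H$ and $\varepsilon>0$ there is a finite nonempty $C\subset H$ with $|Cs\setminus C|\le\varepsilon|C|$ for all $s\in S_0$. Take $S_0$ and $\varepsilon$ for which this fails, with $1\in S_0$. Then $|CS_0|\ge(1+\varepsilon)|C|$ for all finite $C$, and $S=S_0^n$ satisfies $|CS|\ge2|C|$ once $(1+\varepsilon)^n\ge2$. Hall's theorem for a family of finite sets says that distinct representatives can be chosen if the union of any finite number $N$ of members has at least $N$ elements. Apply it to the family that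 assigns $hS$ to the index $(h,i)$: a finite set $C'$ of indices with projection $C\subset H$ has union $CS$, and $|CS|\ge2|C|\ge|C'|$.
\end{proof}

Nonamenability cannot be dropped here: a branching gives $|CJ^{-1}|\ge2|C|$ for all finite $C$, which F{\o}lner sets violate.

Given a branching, define the \emph{ray} of $h$ by $P_h(0)=h^{(1)}$ and $P_h(n+1)=P_h(n)^{(0)}$. Then $\hat\sigma(P_h(0))=h$, $\hat\sigma(P_h(n+1))=P_h(n)$, and $\lambda(P_h(n))$ is $1$ for $n=0$ and $0$ for $n\geq1$. The map $(h,n)\mapsto P_h(n)$ is injective: if $P_h(n)=P_{h'}(n')$ with $n\le n'$, applying $\hat\sigma^n$ gives $P_h(0)=P_{h'}(n'-n)$, the labels give $n=n'$, and one more application of $\hat\sigma$ gives $h=h'$.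

\begin{example}
In the free group on $x,y$ let $h^{(0)}=hx^{\pm1}$ and $h^{(1)}=hy^{\pm1}$, with the negative exponent exactly when the reduced word $h$ ends in $x^{-1}$, respectively $y^{-1}$. These are reduced words, $h$ is recovered by deleting the last letter and $i$ is read off that letter, so the map is injective. The rays are $P_h(n)=hy^{\pm1}x^n$. For a group containing $F_2$, which covers the examples $(L_A*\mathbb Z)\times F_2$, transport this map to each left coset of $F_2$.
\end{example}

\subsection{Computing on a quadrant}
The machine reads two input sequences, $\ell$ along the left edge of the quadrant and $\beta$ along the bottom edge. For $\ell\in\Lambda_1^{\mathbb N}$, $\beta\in\Lambda_2^{\mathbb N}$ and a new symbol $*$ put $\ell[n,m]=\ell_m$ if $n=0$ and $\ell[n,m]=*$ otherwise, and $\beta[n,m]=\beta_n$ if $m=0$ and $\beta[n,m]=*$ otherwise. Let $\Pi=\{0,1,2\}\times\{0,1\}$.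

\begin{lemma}\label{lem:quadrant}
Let $\mathcal D\subseteq\Lambda_1^{\mathbb N}\times\Lambda_2^{\mathbb N}$ be effectively closed. There are a finite set $T$ and a set $\mathcal R\subseteq T^\Pi\times(\Lambda_1\cup\{*\})\times(\Lambda_2\cup\{*\})$ such that $(\ell,\beta)\in\mathcal D$ if and only if some $\vartheta\colon\mathbb N^2\to T$ satisfies
\begin{equation}\label{eq:quadrant}
\bigl((\vartheta(n+i,m+i'))_{(i,i')\in\Pi},\ \ell[n,m],\ \beta[n,m]\bigr)\in\mathcal R\qquad\text{for all }(n,m)\in\mathbb N^2 .
\end{equation}
\end{lemma}

The form of \eqref{eq:quadrant} matters: a cell looks only to the right and upward, and it learns that it lies on an edge from its inputs.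

\begin{proof}
Let $\mathcal O$ be a c.e.\ set of words over $\Lambda_1\times\Lambda_2$ defining $\mathcal D$. Take a Turing machine with tape $\mathbb N$, tape alphabet $\Xi=(\Lambda_1\times\Lambda_2)\times\Delta$, where $\Delta$ is finite and contains a blank $\square$, state set $\mathcal S$ and initial state $\mathsf q_0$, which works as follows. It starts at cell $0$ with $((\ell_n,\beta_n),\square)$ in cell $n$. It marks cell $0$ on the second track, so that it never tries to leave the tape, and it never changes the first track. Using the second track as work space it lists $\mathcal O$ and compares each listed word with the first track, and it halts exactly when it finds a word that is a prefix of the first track. So it runs forever if and only if $(\ell,\beta)\in\mathcal D$. A configuration is a map $\mathbb N\to\Xi'=\Xi\times(\mathcal S\cup\{\varnothing\})$ with a state only at the head position. The head moves by at most one cell, so there are functions $\phi\colon\Xi'^3\to\Xi'$ and $\phi_0\colon\Xi'^2\to\Xi'$ such that the successor $\mathsf c'$ of a non-halting configuration $\mathsf c$ is given by $\mathsf c'(n+1)=\phi(\mathsf c(n),\mathsf c(n+1),\mathsf c(n+2))$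 and $\mathsf c'(0)=\phi_0(\mathsf c(0),\mathsf c(1))$.

Row $m$ of the quadrant will hold the configuration at time $m$. The bottom row must therefore know $\ell_n$ at position $n$, although $\ell_n$ is supplied at $(0,n)$; we carry it horizontally to the diagonal and from there vertically down. Let $T$ be the set of tuples $(u,v,\delta,\tau)\in\Lambda_1\times\Lambda_1\times\{0,1\}\times\Xi'$ such that $\tau$ contains no halting state and $u=v$ whenever $\delta=1$. Writing $u(n,m)$ and so on for the components of $\vartheta(n,m)$, let $\mathcal R$ express the following at $(n,m)$.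
\begin{itemize}
\item[(a)] If $n=m=0$: $u(0,0)=\ell_0$, $\delta(0,0)=1$, $\tau(0,0)=(((\ell_0,\beta_0),\square),\mathsf q_0)$.
\item[(b)] If $n=0<m$: $u(0,m)=\ell_m$, $\delta(0,m)=0$.
\item[(c)] If $m=0<n$: $\delta(n,0)=0$, $\tau(n,0)=(((v(n,0),\beta_n),\square),\varnothing)$.
\item[(d)] $u(n+1,m)=u(n,m)$, $v(n,m+1)=v(n,m)$, $\delta(n+1,m+1)=\delta(n,m)$.
\item[(e)] $\tau(n+1,m+1)=\phi(\tau(n,m),\tau(n+1,m),\tau(n+2,m))$.
\item[(f)] If $n=0$: $\tau(0,m+1)=\phi_0(\tau(0,m),\tau(1,m))$.
\end{itemize}
If these hold everywhere, then $\delta(n,m)=1$ exactly when $n=m$, by (a)--(d), and so $v(n,0)=v(n,n)=u(n,n)=u(0,n)=\ell_n$. Hence row $0$ of $\tau$ is the initial configuration for $(\ell,\beta)$. By (e), (f) and induction, row $m$ is the configuration at time $m$, and no halting state appears, so $(\ell,\beta)\in\mathcal D$. Conversely, if $(\ell,\beta)\in\mathcal D$, put $u(n,m)=\ell_m$, $v(n,m)=\ell_n$, $\delta(n,m)=1$ exactly when $n=m$, and let $\tau(\cdot,m)$ be the configuration at time $m$.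
\end{proof}

\subsection{Proof of Proposition~\ref{prop:simulation}}
Suppose that branchings of $H$ and $K$ are given, with rays $P^H_h(n)$ and $P^K_k(m)$. Store $\xi(h,k)$ along the cells $(h,P^K_k(m))$, $m\in\mathbb N$. The sequence $\xi(hs,k)$ is then stored at the neighboring cells $(hs,P^K_k(m))$, because the ray of $k$ does not depend on the first coordinate; so $\mathcal D_H$ can be tested by a machine that reads along this ray. The sequence $\xi(h,ks)$, however, lies along the ray of $ks$, over which we have no control. We therefore store every sequence a second time, along $(P^H_h(n),k)$, test $\mathcal D_K$ on the second copies, and test that the two copies agree; see Figure~\ref{fig:quadrant}.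

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.25,yscale=0.85]
\fill[gray!15] (0.55,0.55) rectangle (4.9,3.9);
\foreach \n in {1,2,3,4} \foreach \m in {1,2,3}
  \draw (\n-0.22,\m-0.3) rectangle (\n+0.22,\m+0.3);
\foreach \m in {1,2,3} {\fill (0,\m) circle (2.2pt); \fill (-1,\m) circle (2.2pt); \draw[->] (0.14,\m) -- (0.72,\m);}
\foreach \n in {1,2,3,4} {\draw (\n,0) circle (2.2pt); \draw (\n,-1) circle (2.2pt); \draw[->] (\n,0.14) -- (\n,0.64);}
\node at (0,0) {\small $(h,k)$};
\node at (-1,-1.8) {\small $hs$}; \node at (0,-1.8) {\small $h$};
\foreach \n/\a in {1/0,2/1,3/2,4/3} \node at (\n,-1.8) {\small $P^H_h(\a)$};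
\node at (-2,-1) {\small $ks$}; \node at (-2,0) {\small $k$};
\foreach \m/\a in {1/0,2/1,3/2} \node at (-2,\m) {\small $P^K_k(\a)$};
\node at (4.62,2) {$\cdots$}; \node at (2.5,3.7) {$\vdots$};
\end{tikzpicture}
\caption{The quadrant (shaded) reserved for the element $(h,k)$ of $H\times K$ is the product of the ray of $h$ in $H$ and the ray of $k$ in $K$. The filled dots over $h$ and $hs$ store the sequences attached to $(h,k)$ and $(hs,k)$ and are read by the left column. The open dots in the rows $k$ and $ks$ store second copies of the sequences attached to $(h,k)$ and $(h,ks)$ and are read by the bottom row.}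
\label{fig:quadrant}
\end{figure}

Fix $J_H\subset H$ and $J_K\subset K$ admitting branchings (Lemma~\ref{lem:branching}). Let $\Lambda_1=\Lambda^{S^1_H}$, $\Lambda_2=\Lambda^{S^1_K}$, and let $\mathcal D$ be the set of $(\ell,\beta)$ with $\ell\in\mathcal D_H$, $\beta\in\mathcal D_K$ and with equal components of index $1$. It is effectively closed; take $T$ and $\mathcal R$ from Lemma~\ref{lem:quadrant}. A symbol of $Z$ consists of $j_H=(\sigma_H,\lambda_H)\in J_H\times\{0,1,2\}$, $j_K=(\sigma_K,\lambda_K)\in J_K\times\{0,1,2\}$, two letters $a_H,a_K\in\Lambda$, and an element of $T\cup\{\text{blank}\}$. The rules, imposed at every $g\in G$, are the following.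
\begin{itemize}
\item[(Z1)] $j_H(gs)=j_H(g)$ for $s\in S_K$, and for $i\in\{0,1\}$ exactly one $\gamma\in J_H$ has $j_H(g\gamma^{-1})=(\gamma,i)$; the same with $H$ and $K$ exchanged.
\end{itemize}
Thus $j_H(h,k)$ depends only on $h$ and is a branching of $H$, and $j_K(h,k)$ depends only on $k$ and is a branching of $K$. For $g=(h',k')$ put $g^\to=(h'^{(0)},k')$ and $g^\uparrow=(h',k'^{(0)})$. These two operations commute; let $g^{i,i'}$ be the result of applying the first $i$ times and the second $i'$ times.
\begin{itemize}
\item[(Z2)] If $\lambda_H(g)=\lambda_K(g)=1$, then $g$ is nonblank. If $g$ is nonblank, so are $g^\to$ and $g^\uparrow$.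
\item[(Z3)] If $g=(h',k')$ is nonblank, then the tiles at $g^{i,i'}$, $(i,i')\in\Pi$, together with the two inputs at $g$ form an element of $\mathcal R$. The first input is $(a_K(\hat\sigma_H(h')s,k'))_{s\in S^1_H}$ if $\lambda_H(g)=1$ and $*$ otherwise; the second is $(a_H(h',\hat\sigma_K(k')s))_{s\in S^1_K}$ if $\lambda_K(g)=1$ and $*$ otherwise.
\end{itemize}
The set $Z_1$ defined by (Z1) is an SFT. For $z\in Z_1$ the cells named in (Z2) and (Z3) are reached from $g$ by at most three right multiplications by elements of a fixed finite set, chosen by looking at $z$ near the current cell. So there is a window $E$ such that the validity of (Z2) and (Z3) at $g$ is a property of the pattern $(z(ge))_{e\in E}$, the same for all $g$, and $Z$ is an SFT.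

Define $\Theta(z)(h,k)(m)=a_K(h,P^K_k(m))$. The cell $(h,P^K_k(m))$ is reached from $(h,k)$ by $m+1$ right multiplications by elements $\gamma^{-1}$, $\gamma\in J_K$, each found by inspecting $z$ at finitely many cells of the form (current cell)$\cdot\gamma^{-1}$. This description involves finitely many coordinates of $z$ and does not refer to the position of $(h,k)$, so $\Theta$ is continuous and equivariant. Carried out from $1$ with words over the elements of $J_K$, as in the proof of Theorem~\ref{thm:B}, it computes $\Theta(z)(1)$ from $z\circ q$.

\emph{The image lies in $\Omega$.} Let $\xi=\Theta(z)$ and $\xi'(h,k)(n)=a_H(P^H_h(n),k)$. Fix $(h,k)$. The cell $(P^H_h(0),P^K_k(0))$ has both labels $1$, so by (Z2) all cells $(P^H_h(n),P^K_k(m))$ are nonblank; let $\vartheta(n,m)$ be the tile there. The operations $\to$ and $\uparrow$ increase $n$ and $m$ by $1$, and $\lambda_H=1$ exactly when $n=0$, $\lambda_K=1$ exactly when $m=0$. Since $\hat\sigma_H(P^H_h(0))=h$ and $\hat\sigma_K(P^K_k(0))=k$, rule (Z3) is \eqref{eq:quadrant} with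
\[
\ell_m=(a_K(hs,P^K_k(m)))_s=(\xi(hs,k)(m))_s,\qquad\beta_n=(a_H(P^H_h(n),ks))_s=(\xi'(h,ks)(n))_s .
\]
So $(\ell,\beta)\in\mathcal D$, which means $(\xi(hs,k))_s\in\mathcal D_H$, $(\xi'(h,ks))_s\in\mathcal D_K$ and $\xi(h,k)=\xi'(h,k)$. As $(h,k)$ is arbitrary, $\xi=\xi'\in\Omega$.

\emph{Surjectivity.} Let $\xi\in\Omega$ and choose branchings of $H$ and $K$. Put $a_K(h,P^K_k(m))=\xi(h,k)(m)$ and $a_H(P^H_h(n),k)=\xi(h,k)(n)$, which is well defined because the ray maps are injective, and use a fixed letter elsewhere. For the same reason the map $(h,k,n,m)\mapsto(P^H_h(n),P^K_k(m))$ is injective, so the quadrants are pairwise disjoint copies of $\mathbb N^2$, closed under $\to$ and $\uparrow$. The inputs of the quadrant of $(h,k)$ are $\ell=(\xi(hs,k))_s\in\mathcal D_H$ and $\beta=(\xi(h,ks))_s\in\mathcal D_K$, both with component $\xi(h,k)$ at index $1$, so $(\ell,\beta)\in\mathcal D$. Tile each quadrant by Lemma~\ref{lem:quadrant} and leave the other cells blank. A cell $(h',k')$ with both labels $1$ is the corner of the quadrant of $(\hat\sigma_H(h'),\hat\sigma_K(k'))$, so (Z2) holds, and (Z3) holds by the choice of the tiles.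 This point of $Z$ is mapped to $\xi$. \qed

\section{A word problem that stores its own solutions}\label{sec:A}

Fix $M$ and $K$ as in Theorem~\ref{thm:A}. Let $F$ be the free group on letters $b,t,t'$, letters generating $M$, and letters generating $K$. For $A\subseteq\mathbb N_+$ let $H_A=L_A*\langle t'\rangle*M$ with $\langle t'\rangle\cong\mathbb Z$, let $G_A=H_A\times K$, and let $q\colon F\to G_A$ be the quotient map, with kernel $R_A$. By \eqref{eq:quotient}, $R_A$ is the normal closure in $F$ of $R_\emptyset\cup\{r_d:d\in A\}$. Since an element of a normal closure is a product of finitely many conjugates, and since $L_A$ embeds in $G_A$, we have: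
\begin{itemize}
\item[(R1)] $A\subseteq A'$ implies $R_A\subseteq R_{A'}$, and $R_A=\bigcup\{R_D:D\subseteq A\text{ finite}\}$;
\item[(R2)] $r_d\in R_A$ if and only if $d\in A$; for $d\notin A$ the element $q(r_d)$ has order $2$; and $d\mapsto r_d\in F$ is computable.
\end{itemize}
The group $H_A$ contains $\langle t\rangle*\langle t'\rangle\cong F_2$, so it is nonamenable; this is the only role of the factor $\mathbb Z$.

\subsection{Reading one bit}\label{sub:bit}
Local rules written with words of $F$ make sense on every $G_A$. How much can they find out about $A$? Fix $d$ and consider configurations $(\iota,c)\colon G_A\to\{0,1\}^2$ with the rules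
\[
\iota(gq(s))=\iota(g)\ \text{ for all letters }s,\qquad\iota(g)=0\ \Longrightarrow\ c(g)\ne c(gq(r_d)).
\]
The constant $\iota$ is a claim about $d$, with $\iota=1$ meaning ``$d\in A$'', and $c$ is the evidence demanded for the claim ``$d\notin A$''. If $d\in A$, then $gq(r_d)=g$, no evidence exists, and $\iota=1$ is forced. If $d\notin A$, the group is partitioned into pairs $\{g,gq(r_d)\}$, and a map $c$ taking both values on each pair allows $\iota=0$; but $\iota=1$ is allowed too. The rules thus guarantee only that the set of indices claimed to be in $A$ \emph{contains} $A$.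

This one-sided guarantee is enough to read a bit, provided that the bit is stored positively. Suppose that exactly one of two indices $d_0,d_1$ is in $A$. Take one pair $(\iota_a,c_a)$ for each $d_a$, add a symbol $y(g)\in\{0,1\}$, and require that $\iota_a(g)=1$ implies $y(g)=a$. If $d_a\in A$, then $\iota_a=1$, so $y$ is the constant $a$. The false claim $\iota_{1-a}=1$ would add the demand $y=1-a$ and is contradictory, while the true claim gives a configuration. An overestimate of $A$ imposes more constraints, never fewer.

To pin a point $x$ we store in this way all its values and all the patterns that it avoids, and we read the infinitely many bits with Proposition~\ref{prop:simulation}. For $\Sigma$ an initial segment of $\mathbb N$ fix a computable injective coding $\ulcorner\cdot\urcorner$ of the triples $(0,u,a)$ with $u\in F$, $a\in\Sigma$, and $(1,U,\eta)$ with $U\subset F$ finite, $\eta\in\Sigma^U$. For $\tilde x\in\Sigma^F$ let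
\[
\operatorname{code}(\tilde x)=\{\ulcorner0,u,a\urcorner:\tilde x(u)=a\}\cup\{\ulcorner1,U,\eta\urcorner:\eta\text{ does not occur in }\tilde x\}.
\]

\begin{lemma}\label{lem:pin}
Let $A\subseteq\mathbb N_+$, $G=G_A$ and $x\in\Sigma^G$. If there is a computable $\kappa\colon\mathbb N\to\mathbb N_+$ with $\operatorname{code}(x\circ q)=\kappa^{-1}(A)$, then $x$ is pinned.
\end{lemma}

\begin{proof}
The conditions in Proposition~\ref{prop:simulation} compare $g$ only with its neighbors, while $gq(r_d)$ is far from $g$. So we let every $g$ carry a description of the whole configuration as seen from $g$, indexed by $F$, and require neighbors to be consistent. Let $\Lambda=\{0,\dots,\max(|\Sigma|,2)-1\}$ and fix a computable bijection of $\mathbb N$ with $F\sqcup\{\bullet\}\sqcup\mathbb N_+\sqcup(\mathbb N_+\times F)$. For $\xi\colon G\to\Lambda^{\mathbb N}$ write accordingly $\xi(g)=(y^g,m^g,I^g,c^g)$. Consider the following conditions for all $g\in G$.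
\begin{itemize}
\item[(0)] $y^g$ takes values in $\Sigma$; the letter $m^g$ and the values of $I^g$ and $c^g$ are in $\{0,1\}$. We regard $I^g$ as a subset of $\mathbb N_+$.
\item[(1)] For all $d$: $d\in I^g$ or $c^g(d,1)\ne c^g(d,r_d)$.
\item[(2)] For all $(u,a)$: if $m^g=1$ and $\kappa(\ulcorner0,u,a\urcorner)\in I^g$, then $y^g(u)=a$.
\item[(3)] For all $(U,\eta)$: if $\kappa(\ulcorner1,U,\eta\urcorner)\in I^g$, then $y^g|_U\ne\eta$.
\item[(4)] For every letter or inverse letter $s$ and all $u,d$: $I^{gs}=I^g$, $y^{gs}(u)=y^g(su)$, $c^{gs}(d,u)=c^g(d,su)$.
\end{itemize}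
Each item is a computable list of conditions on finitely many coordinates, because $\kappa$, $d\mapsto r_d$ and multiplication in $F$ are computable. Let $S_H$ and $S_K$ consist of the letters for $H_A$ and for $K$ with their inverses. Conditions (0)--(3) on the component of index $1$, together with (4) for $s\in S_H$, define an effectively closed set $\mathcal D_H$; with (4) for $s\in S_K$ they define $\mathcal D_K$. Let $\Omega$ be the resulting set.

Let $\xi\in\Omega$ and put $y(g)=y^g(1)$, $m(g)=m^g$, $c(d,g)=c^g(d,1)$. By (4), $I^g=I$ is constant, and by induction on the length of the reduced word $u$,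
\[
y^g(u)=y(gq(u)),\qquad c^g(d,u)=c(d,gq(u)):
\]
for $u=su'$ we have $y^g(su')=y^{gs}(u')=y(gq(s)q(u'))$, and the same computation applies to $c$. This is the point where the relations of $G$ enter; no rule has to know them. If $d\in A$, then $q(r_d)=1$, so $c^g(d,r_d)=c^g(d,1)$ and (1) gives $d\in I$. Thus $A\subseteq I$, and $\kappa(k)\in I$ for every $k\in\operatorname{code}(x\circ q)$. Now (2) at $g=1$ says that $m(1)=1$ implies $y(q(u))=x(q(u))$ for all $u$, that is, $y=x$. And (3) at $g=1$ says that for each finite $U$ the pattern $(y\circ q)|_U$ occurs in $x\circ q$: there is $v$ with $y(q(u))=x(q(v)q(u))=(q(v)^{-1}x)(q(u))$ for $u\in U$. Hence $y\in\overline{Gx}$.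

Next we find $\xi_0\in\Omega$ with $m(1)=1$. For $d\notin A$ let $c(d,\cdot)$ take both values $0,1$ on each pair $\{g,gq(r_d)\}$, which is possible by (R2); for $d\in A$ let $c(d,\cdot)=0$. Put $I^g=A$, $y^g(u)=x(gq(u))$, $c^g(d,u)=c(d,gq(u))$, $m^1=1$ and $m^g=0$ for $g\ne1$. Then (0), (1) and (4) hold. Since $\kappa(k)\in A$ only for $k\in\operatorname{code}(x\circ q)$, condition (2) asks that $y^1(u)=a$ when $x(q(u))=a$, which is true; and (3) asks that $y^g|_U\neq\eta$ when $\eta$ does not occur in $x\circ q$, which is true because $y^g(u)=(x\circ q)(vu)$ for any word $v$ with $q(v)=g$.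

Both $H_A$ and $K$ are nonamenable, so Proposition~\ref{prop:simulation} gives an SFT $Z_0\subseteq\Gamma_0^G$ and a continuous equivariant surjection $\Theta\colon Z_0\to\Omega$. Composing with $\xi\mapsto(y,m)$ gives a continuous equivariant map $\varpi\colon Z_0\to(\Sigma\times\{0,1\})^G$. It remains to make $\varpi$ a map of symbols. By compactness $\varpi(z)(1)=\phi(z|_{E_0})$ for a window $E_0$ and a function $\phi$ on $\Gamma_0^{E_0}$, and by equivariance $\varpi(z)(g)=\varpi(g^{-1}z)(1)=\phi((z(ge))_{e\in E_0})$. So $Z=\{(z,\varpi(z)):z\in Z_0\}$ is an SFT on the alphabet $\Gamma=\Gamma_0\times\Sigma\times\{0,1\}$. Let $\pi\colon\Gamma\to\Sigma$ be the projection and let $\mathsf s$ be the symbol at $1$ of the point $(z_0,\varpi(z_0))$, where $\Theta(z_0)=\xi_0$. Then $\pi(Z)\subseteq\overline{Gx}$, the last component of $\mathsf s$ is $1$, and every point of $Z$ with $\mathsf s$ at $1$ has $m(1)=1$ and therefore $y=x$.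
\end{proof}

\subsection{Choosing $A$}
We want $A$ to contain the code of a solution to every solvable system of local rules on $G_A$. The difficulty is circular: writing a code into $A$ changes the group on which the solution has to live. Monotonicity breaks the circle. If $A\subseteq\bar A$, then $G_{\bar A}$ is a quotient of $G_A$ and a solution on $G_{\bar A}$ pulls back to $G_A$; so we choose each solution on the smallest quotient that is still possible.

A \emph{task} is a tuple $\mathbf t=(\Sigma,E,Q,p)$, where $\Sigma$ is a finite nonempty initial segment of $\mathbb N$, $E\subset F$ is finite with $1\in E$, and $p\in Q\subseteq\Sigma^E$. Let $X_A(\mathbf t)$ be the set of $\tilde x\in\Sigma^F$ such that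
\[
\tilde x(ur)=\tilde x(u)\ \ (u\in F,\ r\in R_A),\qquad(\tilde x(ue))_{e\in E}\in Q\ \ (u\in F),\qquad\tilde x|_E=p .
\]
\begin{itemize}
\item[(T1)] If $A\subseteq A'$, then $X_{A'}(\mathbf t)\subseteq X_A(\mathbf t)$, by (R1).
\item[(T2)] If $X_A(\mathbf t)=\emptyset$, then $X_D(\mathbf t)=\emptyset$ for some finite $D\subseteq A$. Indeed, by compactness finitely many of the defining conditions are contradictory; they involve finitely many $r\in R_A$, and by (R1) these lie in $R_D$ for one finite $D\subseteq A$.
\end{itemize}
For instance, the task with $\Sigma=\{0,1\}$, $E=\{1,r_d\}$ and $Q$ the two nonconstant patterns asks for the evidence $c$ of Section~\ref{sub:bit}; it has $X_A(\mathbf t)=\emptyset$ exactly when $d\in A$. The construction below treats it as follows: if $d$ may still enter $A$ when the task comes up, we put $d$ into $A$ and the task disappears; otherwise $d\notin A$ is already settled, and we choose a solution and record it.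

\begin{lemma}\label{lem:A}
Let $B\subseteq\mathbb N$. There is $A\subseteq\mathbb N_+$ with $\operatorname{graph}(\chi_B)\le_eA$ such that for every task $\mathbf t$ with $X_A(\mathbf t)\neq\emptyset$ there are $\tilde x\in X_A(\mathbf t)$ and a computable $\kappa\colon\mathbb N\to\mathbb N_+$ with $\operatorname{code}(\tilde x)=\kappa^{-1}(A)$.
\end{lemma}

\begin{proof}
The columns $C_n=\{2^n(2k+1):k\in\mathbb N\}$, $n\in\mathbb N$, partition $\mathbb N_+$. List the tasks as $\mathbf t_1,\mathbf t_2,\dots$; column $C_n$ is reserved for $\mathbf t_n$, and $C_0$ for $B$. We define sets $A_n\subseteq C_n$ and finite sets $D_0\subseteq D_1\subseteq\cdots$. Let $D_0=\emptyset$ and $A_0=\{2k+1:k\in\operatorname{graph}(\chi_B)\}$, pairs being coded by numbers. At stage $n\ge1$ put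
\[
\bar A_n=\bigcup_{i<n}A_i\ \cup\ D_{n-1}\ \cup\ \bigcup_{i\ge n}C_i,
\]
the largest set that is compatible with the decisions about the columns $C_0,\dots,C_{n-1}$.

\emph{Case 1: $X_{\bar A_n}(\mathbf t_n)=\emptyset$.} By (T2) pick a finite $D\subseteq\bar A_n$ with $X_D(\mathbf t_n)=\emptyset$, and put $D_n=D_{n-1}\cup D$, $A_n=\emptyset$.

\emph{Case 2: otherwise.} Pick $\tilde x_n\in X_{\bar A_n}(\mathbf t_n)$. Let $\kappa_n$ be the increasing enumeration of $C_n\setminus D_{n-1}$, which is computable because $D_{n-1}$ is finite. Put $D_n=D_{n-1}$, $A_n=\kappa_n(\operatorname{code}(\tilde x_n))$.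

Let $A=\bigcup_n(A_n\cup D_n)$. Since $A_n\subseteq C_n$ and $D_n\subseteq\bar A_n$, we have $\bar A_{n+1}\subseteq\bar A_n$. It follows that $A\subseteq\bar A_n$ for all $n\ge1$: for $i<n$, both $A_i$ and $D_i\subseteq D_{n-1}$ lie in $\bar A_n$; for $i\ge n$, $A_i\subseteq C_i\subseteq\bar A_n$ and $D_i\subseteq\bar A_i\subseteq\bar A_n$. Intersecting $A_n\cup D_n\subseteq A\subseteq\bar A_{n+1}$ with $C_n$ gives
\[
A\cap C_n=A_n\cup(D_n\cap C_n)\qquad(n\ge0).
\]
For $n=0$ this says that $k\in\operatorname{graph}(\chi_B)$ if and only if $2k+1\in A$, so $\operatorname{graph}(\chi_B)\le_eA$. In Case 1, $D\subseteq A$ and (T1) give $X_A(\mathbf t_n)=\emptyset$. In Case 2, $A\subseteq\bar A_n$ and (T1) give $\tilde x_n\in X_A(\mathbf t_n)$; and since $\kappa_n$ is injective with values in $C_n\setminus D_n$, we have $\kappa_n(k)\in A$ if and only if $\kappa_n(k)\in A_n$, if and only if $k\in\operatorname{code}(\tilde x_n)$.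
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $B\subseteq\mathbb N$, let $A$ be given by Lemma~\ref{lem:A}, and let $G=G_A$. We verify (D). Let $W\in\mathcal U_\Sigma(E,Q)$; after renaming symbols, $\Sigma$ is an initial segment of $\mathbb N$. Choose $\tilde E\subset F$ containing $1$ and mapped bijectively onto $E$ by $q$, and use this bijection to regard $Q$ as a subset of $\Sigma^{\tilde E}$. For $p\in Q$ consider the task $\mathbf t_p=(\Sigma,\tilde E,Q,p)$. If $w\in W$ has $w|_E=p$, then $w\circ q\in X_A(\mathbf t_p)$. So Lemma~\ref{lem:A} gives a point of $X_A(\mathbf t_p)$ with code $\kappa^{-1}(A)$ for a computable $\kappa$. This point is invariant under $R_A$, so it has the form $x_p\circ q$ with $x_p\in\Sigma^G$, and $x_p\in Z(E,Q)$, $x_p|_E=p$. By Lemma~\ref{lem:pin}, $x_p$ is pinned, and by Lemma~\ref{lem:pinned} the subshift $Y=\bigcup_{p\in Q}\overline{Gx_p}$ is projectively isolated. It is contained in $Z(E,Q)$ and contains every $x_p$, so $Y_E=Q$ and $Y\in\mathcal U_\Sigma(E,Q)$. Thus (D) holds, and $G$ has the STRP by Proposition~\ref{prop:criterion}.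

For the count, choose such a set $A(B)$ for every $B\subseteq\mathbb N$. By (R2), $A(B)\le_eR_{A(B)}$, so $\operatorname{graph}(\chi_B)\le_eR_{A(B)}$ by (E2). If $G_{A(B)}$ is isomorphic to a given group $G_0$, then $\operatorname{graph}(\chi_B)\le_eR_{G_0}$ by (E4), and by (E1) this holds for only countably many $B$. A countable-to-one map on a set of cardinality $2^{\aleph_0}$ has $2^{\aleph_0}$ values.
\end{proof}

No assumption on the word problems of $M$ and $K$ was needed: the set $R_\emptyset$ enters only the choices made in Lemma~\ref{lem:A}, which need not be effective, whereas the rules in Lemma~\ref{lem:pin} compute in the free group alone.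

\section{Word problems of total degree}\label{sec:C}

The tools of Lemma~\ref{lem:pin} can be turned against the STRP. An SFT over $G=H\times K$ can carry a set $I\subseteq F$ that is guaranteed to contain $R_G$. If it could be sure that $I=R_G$, it could demand a sequence too complicated to be obtained from $R_G$, in conflict with Corollary~\ref{cor:point}. In general an overestimate of $R_G$ cannot be detected. If $R_G$ lists the graph of a total function $f$, then an overestimate either lists the same graph or lists two values for one argument, and the latter can be forbidden. So the SFT knows $f$ exactly, and it can diagonalize against $f$.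

\begin{proof}[Proof of Theorem~\ref{thm:C}]
By (E4) we may take $F$ free on letters generating $H$ and letters generating $K$. Let $\operatorname{graph}(f)=\Psi(R_G)$ and $R_G\le_e\operatorname{graph}(f)$. Let $\Lambda=\{0,1,2\}$, fix a computable bijection of $\mathbb N$ with $\mathbb N\sqcup F\sqcup(F\times F)$, and write $\xi(g)=(\chi^g,I^g,c^g)$ for $\xi\colon G\to\Lambda^{\mathbb N}$. Consider the following conditions for all $g$.
\begin{itemize}
\item[(0)] $\chi^g$ and $I^g$ take values in $\{0,1\}$; we regard $I^g$ as a subset of $F$.
\item[(1)] For all $v\in F$: $v\in I^g$ or $c^g(v,1)\ne c^g(v,v)$.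
\item[(2)] If $(n,a),(n,a')\in\Psi(I^g)$, then $a=a'$.
\item[(3)] If $\nu$ is a finite partial function with $\operatorname{graph}(\nu)\subseteq\Psi(I^g)$ and $\psi_i^\nu(i)=a\in\{0,1\}$, then $\chi^g(i)\ne a$.
\item[(4)] For every letter or inverse letter $s$ and all $u,v$: $\chi^{gs}=\chi^g$, $I^{gs}=I^g$, $c^{gs}(v,u)=c^g(v,su)$.
\end{itemize}
Items (0), (1), (4) are computable lists of conditions on finitely many coordinates. Item (2) is the c.e.\ family of conditions $D\cup D'\not\subseteq I^g$, one for each two members $((n,a),D)$ and $((n,a'),D')$ of $\Psi$ with $a\ne a'$. Item (3) is the c.e.\ family of conditions ``$D_1\cup\dots\cup D_k\not\subseteq I^g$ or $\chi^g(i)\ne a$'', one for each halting computation $\psi^\nu_i(i)=a\in\{0,1\}$ and each choice of members of $\Psi$, with finite sets $D_1,\dots,D_k$, for the $k$ elements of $\operatorname{graph}(\nu)$. Splitting (4) between the letters of $H$ and those of $K$, as in Lemma~\ref{lem:pin}, we obtain effectively closed sets $\mathcal D_H,\mathcal D_K$ and a set $\Omega$ as in Proposition~\ref{prop:simulation}.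

Let $\xi\in\Omega$. By (4), $\chi^g=\chi$ and $I^g=I$ are constant, and $c^g(v,u)=c^{gq(u)}(v,1)$ by the induction in Lemma~\ref{lem:pin}. If $v\in R_G$, then $c^g(v,v)=c^g(v,1)$, so (1) gives $v\in I$. Hence $R_G\subseteq I$ and $\operatorname{graph}(f)\subseteq\Psi(I)$ by (E1). If $(n,a)\in\Psi(I)$, then also $(n,f(n))\in\Psi(I)$ because $f$ is total, and (2) gives $a=f(n)$. So $\Psi(I)=\operatorname{graph}(f)$, and (3) says that $\chi(i)\ne\psi_i^f(i)$ whenever the right side is defined. Therefore $\chi\ne\psi^f_i$ for all $i$, that is, $\chi\not\le_Tf$.

The set $\Omega$ is nonempty. For $v\notin R_G$ consider the graph on $G$ with edges $\{g,gq(v)\}$. Its components are the left cosets of $\langle q(v)\rangle$, and each is a single edge, a cycle or a bi-infinite path, so there is a map $c(v,\cdot)\colon G\to\{0,1,2\}$ with $c(v,g)\ne c(v,gq(v))$ for all $g$. For $v\in R_G$ let $c(v,\cdot)=0$. Put $I^g=R_G$, $c^g(v,u)=c(v,gq(u))$, and $\chi^g(i)=1-\psi^f_i(i)$ if $\psi^f_i(i)$ is defined and lies in $\{0,1\}$, $\chi^g(i)=0$ otherwise. Then (0), (1) and (4) hold by construction, and (2), (3) hold because $\Psi(R_G)=\operatorname{graph}(f)$.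

Let $\Theta\colon Z\to\Omega$ be given by Proposition~\ref{prop:simulation}; here nonamenability of both factors is used. If $G$ had the STRP, Corollary~\ref{cor:point} would give $x\in Z$ with $\operatorname{graph}(x\circ q)\le_eR_G\le_e\operatorname{graph}(f)$, so $x\circ q\le_Tf$ by (E2) and (E3). The sequence $\Theta(x)(1)$ is computable from $x\circ q$, and its first component $\chi$ would satisfy $\chi\le_Tf$, a contradiction.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CV}
Nicanor Carrasco-Vargas, \emph{The strong topological Rokhlin property and Medvedev degrees of SFTs}, arXiv:2601.03501 (2026).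

\bibitem{Myers}
Myers, \emph{Nonrecursive tilings of the plane II}, J. Symb. Logic \textbf{39} (1974).

\bibitem{Seward}
Seward, \emph{Burnside's problem, spanning trees, and tilings}, Geom. Topol. \textbf{18} (2014).

\end{thebibliography}
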